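# Partial cohomological dimension, ordinary cohomological dimension, and the cardinality of the group

## 1. Partial group algebras, their augmentation modules, and two dimensions

Throughout, $K$ is a field, also written $\mathbb K$, and $G$ is a group. Modules are left modules unless we say otherwise. "Countable" includes finite, and in $\aleph_n$ the index $n$ runs through $0,1,2,\dots$.

**Projective dimension.** For a ring $R$ and an $R$-module $M$, $\operatorname{pd}_R(M)$ is the least length of a projective resolution of $M$ (it is $\infty$ if there is no finite one, and $-\infty$ if $M=0$). We use the following textbook facts.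

* (P1) For $j\ge 1$: $\operatorname{pd}_R(M)\le j-1$ if and only if $\operatorname{Ext}^j_R(M,V)=0$ for all $V$.
* (P2) If $0\to M'\to M\to M''\to 0$ is exact, then $\operatorname{pd}M''\le\max(\operatorname{pd}M,\operatorname{pd}M'+1)$. Hence, by induction on $d$, if $0\to N_d\to\dots\to N_0\to M\to0$ is exact and all $\operatorname{pd}N_i\le n$, then $\operatorname{pd}M\le n+d$. If $M$ is projective and $\operatorname{pd}M''\le n$ with $n\ge 1$, then $\operatorname{pd}M'\le n-1$.
* (P3) The projective dimension of a direct sum is the supremum of those of the summands.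
* (P4) If $R\subseteq R'$ is a subring and $R'$ is free as a left $R$-module, then $\operatorname{pd}_R(N)\le\operatorname{pd}_{R'}(N)$ for every $R'$-module $N$, because a projective resolution over $R'$ is one over $R$.
* (P5) If $R\to R'$ is a ring map and $R'\otimes_R-$ is exact, then $\operatorname{pd}_{R'}(R'\otimes_RM)\le\operatorname{pd}_R(M)$, because $R'\otimes_R-$ preserves projectives.

*Example.* Let $R=K[y]/(y^2)$ and let $M=K$ with $y$ acting as $0$. The resolution $\cdots\xrightarrow{y}R\xrightarrow{y}R\to K\to 0$ becomes, after $\operatorname{Hom}_R(-,K)$, a complex with zero differentials. So $\operatorname{Ext}^i_R(K,K)=K$ for all $i$, and $\operatorname{pd}_R(K)=\infty$.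

**Cohomological dimension.** $cd_{\mathbb K}(G)$ is the projective dimension of the trivial $KG$-module $K$, that is,
$$cd_{\mathbb K}(G)=\max\{i\mid H^i(G,M)\ne0\text{ for some }KG\text{-module }M\}.$$
If $H\le G$, then $KG$ is free over $KH$, so $cd_{\mathbb K}(H)\le cd_{\mathbb K}(G)$ by (P4).

*Examples.* For $G=\mathbb Z=\langle x\rangle$ the sequence $0\to K\mathbb Z\xrightarrow{x-1}K\mathbb Z\to K\to0$ is exact, and $H^1(\mathbb Z,K)=K$. So $cd_{\mathbb K}(\mathbb Z)=1$. For the group $C_2$ of order $2$ we have $KC_2=K[x]/(x^2-1)$. If $\operatorname{char}K\neq2$ this is $K\times K$ and $cd_{\mathbb K}(C_2)=0$. If $\operatorname{char}K=2$ it is $K[y]/(y^2)$ with $y=x-1$, and $cd_{\mathbb K}(C_2)=\infty$ by the previous example.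

**Type FP.** A group $H$ is of type FP (over $K$) if the trivial module $K$ has a finite resolution by finitely generated projective $KH$-modules.

*Examples.* The trivial group and $\mathbb Z$ (by the resolution above) are of type FP.

**Partial group algebra.** $\mathbb K_{par}G$ is the unital $K$-algebra generated by symbols $[g]$, $g\in G$, with the relations
$$[1_G]=1,\qquad [g^{-1}][g][h]=[g^{-1}][gh],\qquad [g][h][h^{-1}]=[gh][h^{-1}]\qquad(g,h\in G).\tag{1}$$
So $[g][h]=[gh]$ is required only after multiplying by $[g^{-1}]$ on the left or by $[h^{-1}]$ on the right.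

*Example.* Let $G=C_2=\{1,g\}$ and $x=[g]$. In (1) the choices in which $g$ or $h$ is replaced by $1$ give nothing beyond $[1]=1$. Taking both elements equal to $g$, either family gives $x^3=x$. So $\mathbb K_{par}C_2=K[x]/(x^3-x)$, of dimension $3$.

**Augmentation module and partial cohomology.** Put $e_g=[g][g^{-1}]$. These elements are commuting idempotents (Lemma 1 checks this). Let $B\subseteq\mathbb K_{par}G$ be the commutative subalgebra which they generate. It is a left $\mathbb K_{par}G$-module via $[g]\cdot b=[g]\,b\,[g^{-1}]$, and $\epsilon:\mathbb K_{par}G\to B$, $\epsilon(x)=x\cdot1_B$, is the surjective augmentation map, so that $\epsilon([g])=e_g$. For a $\mathbb K_{par}G$-module $V$ one sets $H^i_{par}(G,V)=\operatorname{Ext}^i_{\mathbb K_{par}G}(B,V)$. The partial cohomological dimension is the projective dimension of $B$: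
$$cd^{par}_{\mathbb K}(G)=\max\{i\mid H^i_{par}(G,V)\ne0\text{ for some }\mathbb K_{par}G\text{-module }V\}.$$

*Example.* For $G=C_2$, $B=K\cdot1+K\cdot x^2$. Here $x\cdot(1-x^2)=x^2-x^4=0$ and $x\cdot x^2=x^4=x^2$. So $B=B_0\oplus B_1$ with $B_0=K(1-x^2)$, on which $x$ acts as $0$, and $B_1=Kx^2$, on which $x$ acts as $1$. If $\operatorname{char}K\ne2$, then $\mathbb K_{par}C_2\cong K^3$ is semisimple and $cd^{par}_{\mathbb K}(C_2)=0$. If $\operatorname{char}K=2$, then $x^3-x=x(x-1)^2$ and $\mathbb K_{par}C_2\cong K\times K[y]/(y^2)$ with $y=x-1$ in the second factor. Then $B_0$ is the first factor, which is projective, and $B_1$ is the trivial module of the second factor. So $cd^{par}_{\mathbb K}(C_2)=\infty$.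

## 2. The conjecture $cd^{par}=cd$, and how cardinality decides it

Write $cd=cd_{\mathbb K}$ and $cd^{par}=cd^{par}_{\mathbb K}$; both may be $\infty$. Do the two dimensions always agree? They do for $C_2$ in every characteristic, as we just saw by hand. They do for the trivial group, where $\mathbb K_{par}G=B=K$ and both are $0$. The problem comes from the paper of Marcelo Muniz Alves, Mikhailo Dokuchaev and Dessislava H. Kochloukova, "Homology and cohomology via the partial group algebra", arXiv:2006.10173 (2020). Two results are given as known: $cd^{par}(G)\ge cd(G)$ for every group $G$, and $cd^{par}(\mathbb Z)=cd(\mathbb Z)$.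

**Conjecture.** For any group $G$ we have $cd^{par}_{\mathbb K}(G)=cd_{\mathbb K}(G)$.

The conjecture is false over every field. It is true for countable groups. Let $F_\kappa$ be the free group of rank $\kappa$.

**Theorem A.** If $\kappa=\aleph_n$, then $cd(F_\kappa)=1$ and $cd^{par}(F_\kappa)=n+1$. If $\kappa\ge\aleph_\omega$, then $cd(F_\kappa)=1$ and $cd^{par}(F_\kappa)=\infty$. So the conjecture fails for $F_\kappa$ for every uncountable $\kappa$; for example $cd^{par}(F_{\aleph_1})=2\ne1=cd(F_{\aleph_1})$.

**Theorem B.**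

1. If $G$ is countable, then $cd^{par}(G)=cd(G)$.
2. If $|G|=\aleph_n$, then $cd(G)\le cd^{par}(G)\le cd(G)+n$.
3. If $|G|\ge\aleph_n$ and $G$ has a countable subgroup $H$ of type FP with $cd(H)=m$, then $cd^{par}(G)\ge n+m$. (Taking $H=1$: $cd^{par}(G)\ge n$ whenever $|G|\ge\aleph_n$, hence $cd^{par}(G)=\infty$ if $|G|\ge\aleph_\omega$. If $|G|\ge\aleph_n$ and $G$ is not torsion, then $cd^{par}(G)\ge n+1$.)
4. The pairs $(cd(G),cd^{par}(G))$, with $G$ ranging over all groups, are exactly $(0,0)$ and all $(a,b)$ with $1\le a\le b\le\infty$.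

For infinite $\kappa$ the group $F_\kappa$ has cardinality $\kappa$. So B.1 and Theorem A show that the conjecture holds for all groups of cardinality $\kappa$ if and only if $\kappa\le\aleph_0$. The proof of B.4 will also show that the upper bound in B.2 is attained for every value $cd(G)=a$ with $1\le a<\infty$ and every $n\ge0$.

## 3. $\mathbb K_{par}G$ as a corner of a skew group ring

The relations (1) are awkward. This section replaces the pair ($\mathbb K_{par}G$, $B$) by a pair ($\Lambda$, $I$) in which the group acts honestly and the idempotents $e_g$ are free.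

**The algebra $A_\Omega$.** For a set $\Omega$ let $A_\Omega=K[e_\omega:\omega\in\Omega]/(e_\omega^2-e_\omega)$. It has the $K$-basis $e_F=\prod_{\omega\in F}e_\omega$, $F\subseteq\Omega$ finite. Let $I_\Omega$ be the ideal generated by all $e_\omega$. It has the basis $e_F$ with $F\ne\emptyset$, and $A_\Omega/I_\Omega=K$.

*Example.* For $\Omega=\{s,t\}$ the four orthogonal idempotents $e_se_t$, $e_s(1-e_t)$, $(1-e_s)e_t$, $(1-e_s)(1-e_t)$ give $A_\Omega\cong K^4$. The ideal $I_\Omega$ is spanned by the first three and is generated by $1-(1-e_s)(1-e_t)$.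

For $S\subseteq\Omega$ we have $A_\Omega=A_S\otimes_KA_{\Omega\setminus S}$, which is free over $A_S$, and $I_\Omega\cap A_S=I_S$ (compare bases). Moreover **every $A_\Omega$-module $M$ is flat**. To see this, let $J$ be a finitely generated ideal. Its generators lie in some $A_F$ with $F$ finite, and $A_F\cong K^{2^{|F|}}$. The ideal of $A_F$ which they generate is therefore generated by an idempotent, hence so is $J$. So $J$ is a direct summand of $A_\Omega$, and $J\otimes M\to M$ is injective. This is the ideal criterion for flatness.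

**Making idempotents orthogonal.** Let $g_1,g_2,\dots$ be a finite or infinite sequence of idempotents of a commutative ring, and put $f_i=g_i\prod_{j<i}(1-g_j)$. The $f_i$ are orthogonal idempotents, and by induction on $i$
$$f_1+\dots+f_i=1-\prod_{j\le i}(1-g_j).\tag{2}$$
Multiplying (2) by $g_i$ gives $g_i(f_1+\dots+f_i)=g_i$. So the ideal generated by the $g_i$ is the direct sum of the ideals generated by the $f_i$.

**Skew group ring.** Let $A=A_G$ and $I=I_G$, and let $G$ act on $A$ by $g(e_h)=e_{gh}$. Let $\Lambda=A\rtimes G$: the free left $A$-module on $G$ with multiplication determined by $ga=g(a)g$. It is also free as a right $A$-module on $G$. The ring $\Lambda$ acts on $A$ by $(ag)\cdot b=a\,g(b)$, and $I$ is a $\Lambda$-submodule. Put $e=e_{1_G}\in A$ and $E=e\Lambda e$, a ring with unit $e$. In $\Lambda$ we have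
$$geg^{-1}=e_g,\qquad ege=e\,e_g\,g.\tag{3}$$

*Example.* For $G=C_2$, $\Lambda$ has dimension $4\cdot2=8$. The corner $E$ is spanned by $e$, $ee_g$ and $ee_gg$, so it has dimension $3$, the dimension of $\mathbb K_{par}C_2$.

**Lemma 1.** $[g]\mapsto ege$ defines an isomorphism $\varphi:\mathbb K_{par}G\to E$. It carries $B$ onto $eA=eI$, and the $\mathbb K_{par}G$-module $B$ to the $E$-module $eI$.

**Step 1: $\varphi$ is well defined.** We check (1) using (3). First, $e1e=e$ is the unit of $E$. Second,
$$(eg^{-1}e)(ege)(ehe)=e(g^{-1}eg)\,e\,he=e\,e_{g^{-1}}he,\qquad (eg^{-1}e)(e\,gh\,e)=e(g^{-1}eg)he=e\,e_{g^{-1}}he.$$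
Third, $(ege)(ehe)(eh^{-1}e)=ege(heh^{-1})e=ege\,e_he=eg\,e_he$, and $(e\,gh\,e)(eh^{-1}e)=eg(heh^{-1})e=eg\,e_he$.

**Step 2: a spanning set of $\mathbb K_{par}G$.** Replace $g$ by $g^{-1}$ in the second relation of (1): $[g][g^{-1}][h]=[g][g^{-1}h]$. With $h=g$ this reads $e_g[g]=[g]$. With $gh$ in place of $h$ it reads
$$[g][h]=e_g[gh].\tag{4}$$
The third relation together with (4) gives
$$[g]e_h=[gh][h^{-1}]=e_{gh}[g].\tag{5}$$
Hence $e_ge_g=e_g[g][g^{-1}]=e_g$, and by (5) $e_ge_h=[g][g^{-1}]e_h=[g]e_{g^{-1}h}[g^{-1}]=e_h[g][g^{-1}]=e_he_g$. So the $e_h$ are commuting idempotents, and $e_{1_G}=1$. Applying (4) repeatedly from the left,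
$$[g_1]\cdots[g_k]=e_{g_1}e_{g_1g_2}\cdots e_{g_1\cdots g_{k-1}}[g_1\cdots g_k].$$
Since $e_g[g]=[g]$ and $e_{1_G}=1$, $\mathbb K_{par}G$ is spanned by the elements $\big(\prod_{h\in F}e_h\big)[g]$ with $F\subseteq G$ finite and $1,g\in F$.

**Step 3: $\varphi$ is bijective.** We have $\varphi(e_h)=(ehe)(eh^{-1}e)=e(heh^{-1})e=ee_h$ and $\varphi([g])=ee_gg$. So the spanning element for $(F,g)$ goes to $e_Fg$. Distinct pairs give distinct elements of the $K$-basis $\{e_Fg\}$ of $\Lambda$, hence $\varphi$ is injective. For arbitrary finite $F$ and $g\in G$ we have $e(e_Fg)e=e_{F\cup\{1,g\}}g$, and these elements span $E$. So $\varphi$ is onto.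

**Step 4: the module.** From $\varphi(e_h)=ee_h$ we get $\varphi(B)=eA$. Since $e\in I$, $eA=e(eA)\subseteq eI$, so $eA=eI$. For $b\in eA$, the element $[g]b[g^{-1}]$ corresponds to $(ege)b(eg^{-1}e)=e(gbg^{-1})e=e\,g(b)$. In the $\Lambda$-module $I$ we compute $(ege)\cdot b=ee_g\,g(b)=e\,g(b)$, because $g(b)\in e_gA$. The two agree. $\square$

**Lemma 2.** $\Lambda e$ is flat as a right $E$-module. More precisely, for finite $T=\{t_1,\dots,t_r\}\subseteq G$ let $f_i=e_{t_i}\prod_{j<i}(1-e_{t_j})$ and $u_T=\sum_if_i=1-\prod_{t\in T}(1-e_t)$. Then $\Lambda e$ is the directed union of the submodules $u_T\Lambda e=\bigoplus_if_i\Lambda e$, and each of these is projective over $E$.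

*Proof.* The formula for $u_T$ is (2). $\Lambda e$ is spanned over $K$ by the elements $age=ae_gg$ with $a\in A$, $g\in G$. If $g\in T$, then $(1-u_T)e_g=0$, so $u_T\,age=age$. If $T'\subseteq T$, then $1-u_T$ is a multiple of $1-u_{T'}$, so $u_Tu_{T'}=u_{T'}$. This gives the directed union. For projectivity, left multiplication by $t_i^{-1}$ is an isomorphism of right $E$-modules $f_i\Lambda e\cong f_i'\Lambda e$ with $f_i'=t_i^{-1}(f_i)$. As $f_i\in e_{t_i}A$, $f_i'$ is an idempotent in $eA\subseteq E$. So $f_i'\Lambda e=f_i'e\Lambda e=f_i'E$ is a direct summand of $E$. A directed union of projective modules is flat. $\square$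

**Proposition 3.** $cd^{par}(G)=\operatorname{pd}_\Lambda(I_G)$.

**Step 1: induction from $E$ to $\Lambda$ keeps the projective dimension.** The functor $F(V)=\Lambda e\otimes_EV$ is exact by Lemma 2. It is left adjoint to the exact functor $N\mapsto eN=\operatorname{Hom}_\Lambda(\Lambda e,N)$, so it preserves projectives. Applying $F$ to a projective resolution of $V$ gives $\operatorname{Ext}^i_\Lambda(F(V),N)\cong\operatorname{Ext}^i_E(V,eN)$. Since $eF(W)=E\otimes_EW=W$, every $E$-module is of the form $eN$. So $\operatorname{pd}_E(V)=\operatorname{pd}_\Lambda(F(V))$.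

**Step 2: $F(eI)\cong I$.** By Lemma 1, $cd^{par}(G)=\operatorname{pd}_E(eI)$, so this finishes the proof. Let $\mu:\Lambda e\otimes_EeI\to I$, $\lambda e\otimes x\mapsto\lambda ex$. Its image is a $\Lambda$-submodule containing $g\cdot e=e_g$ for all $g$, so $\mu$ is onto. Let $Q=\ker\mu$. Applying $e(-)$ to $\mu$ gives the identity of $eI$, so $eQ=0$. Let $x\in Q$. By Lemma 2, $u_Tx=x$ for some finite $T$. Since $e_{t_i}=t_iet_i^{-1}$,
$$f_ix=f_ie_{t_i}x=f_it_i\,e\,(t_i^{-1}x)=0,$$
because $t_i^{-1}x\in Q$ and $eQ=0$. So $x=\sum_if_ix=0$. $\square$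

## 4. The upper bound, and why countable groups behave

A natural way to prove the conjecture is now visible. As a $\Lambda$-module, $I$ carries an $A$-part and a $G$-part. If $I$ is projective over $A$, only the $G$-part should cost anything, and that cost is at most $cd(G)$. This section carries the plan out and measures what happens when $I$ is not projective over $A$.

**Lemma 4 (Auslander's lemma).** Let a module $M$ be the union of a well-ordered chain of submodules $(M_\alpha)_{\alpha<\lambda}$ that is continuous ($M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ for limit $\alpha$), with $M_0=0$ and $\operatorname{pd}(M_{\alpha+1}/M_\alpha)\le n$ for all $\alpha$. Then $\operatorname{pd}M\le n$.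

*Example of such a chain.* A vector space with basis $(v_\beta)_{\beta<\omega_1}$, with $M_\alpha$ the span of the $v_\beta$, $\beta<\alpha$. The quotients have dimension $1$.

*Proof.* Induct on $n$. If $n=0$, then $M_{\alpha+1}=M_\alpha\oplus C_\alpha$ with $C_\alpha$ projective, and by transfinite induction $M=\bigoplus_\alpha C_\alpha$. Let $n\ge1$. Choose free modules $L_\alpha$ and maps $L_\alpha\to M_{\alpha+1}$ that are onto modulo $M_\alpha$. By transfinite induction the map $P_\alpha:=\bigoplus_{\beta<\alpha}L_\beta\to M_\alpha$ is onto for every $\alpha$. Let $K_\alpha$ be its kernel. The $K_\alpha$ form a continuous chain with $K_0=0$ whose union is the kernel of $\bigoplus_\beta L_\beta\to M$. The snake lemma for $0\to P_\alpha\to P_{\alpha+1}\to L_\alpha\to0$ over $0\to M_\alpha\to M_{\alpha+1}\to M_{\alpha+1}/M_\alpha\to0$, with $P_\alpha\to M_\alpha$ onto, gives $K_{\alpha+1}/K_\alpha\cong\ker(L_\alpha\to M_{\alpha+1}/M_\alpha)$. This has $\operatorname{pd}\le n-1$. By induction $\operatorname{pd}\bigcup K_\alpha\le n-1$, so $\operatorname{pd}M\le n$.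 $\square$

**Lemma 5.** If an ideal $J$ of $A_\Omega$ is generated by at most $\aleph_n$ idempotents, then $\operatorname{pd}_{A_\Omega}(J)\le n$.

*Proof.* Write $A=A_\Omega$ and induct on $n$. If $n=0$, making the generators orthogonal gives $J=\bigoplus Af_i$, which is projective. Let $n\ge1$ and let $g_\alpha$ ($\alpha<\omega_n$, repetitions allowed) be idempotent generators. Let $J_\alpha$ be the ideal generated by the $g_\beta$ with $\beta<\alpha$. This is a continuous chain with $J_0=0$ and union $J$. Since $g_\alpha$ is idempotent, $Ag_\alpha\cap J_\alpha=g_\alpha J_\alpha$, so $J_{\alpha+1}/J_\alpha\cong Ag_\alpha/g_\alpha J_\alpha$. The ideal $g_\alpha J_\alpha$ is generated by the idempotents $g_\alpha g_\beta$, $\beta<\alpha$. As $|\alpha|\le\aleph_{n-1}$, it has $\operatorname{pd}\le n-1$ by induction. Since $Ag_\alpha$ is projective, (P2) gives $\operatorname{pd}(J_{\alpha+1}/J_\alpha)\le n$, and Lemma 4 gives $\operatorname{pd}J\le n$. $\square$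

**Proposition 6.** If $|G|\le\aleph_n$, then $cd^{par}(G)\le n+cd(G)$. In particular $cd^{par}(G)\le cd(G)$ for $G$ countable.

**Step 1: tensoring with $KG$ is induction from $A$.** We may assume $d=cd(G)<\infty$. For a $\Lambda$-module $M$ and a $KG$-module $Q$, $M\otimes_KQ$ is a $\Lambda$-module via $a(x\otimes q)=ax\otimes q$ and $g(x\otimes q)=gx\otimes gq$. Indeed $g(a(x\otimes q))=g(a)gx\otimes gq$, as required. The $A$-linear map $M\to M\otimes KG$, $x\mapsto x\otimes1$, extends to a $\Lambda$-linear map
$$\Lambda\otimes_AM\to M\otimes_KKG,\qquad g\otimes x\mapsto gx\otimes g.$$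
As $\Lambda$ is free as a right $A$-module on $G$, the left side is $\bigoplus_gg\otimes M$, and $g\otimes M$ is mapped bijectively to $M\otimes g$. So the map is an isomorphism. By (P5), $\operatorname{pd}_\Lambda(M\otimes KG)\le\operatorname{pd}_A(M)$. A projective $Q$ is a summand of a sum of copies of $KG$, so $\operatorname{pd}_\Lambda(M\otimes Q)\le\operatorname{pd}_A(M)$ by (P3).

**Step 2: tensor a resolution of $K$ with $I$.** Let $0\to Q_d\to\dots\to Q_0\to K\to0$ be a projective $KG$-resolution. Then $0\to I\otimes Q_d\to\dots\to I\otimes Q_0\to I\to0$ is exact over $\Lambda$. By Step 1, (P2) and Lemma 5, $\operatorname{pd}_\Lambda(I)\le\operatorname{pd}_A(I)+d\le n+d$. Proposition 3 finishes the proof. $\square$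

## 5. The ideal $I_\Omega$ stops being projective at $\aleph_1$

The plan of Section 4 proves the conjecture as long as $I_G$ is $A$-projective. It breaks at the first uncountable cardinal, and the argument that shows this is the model for the lower bound.

**Proposition 7.** If $|\Omega|=\aleph_1$, then $\operatorname{pd}_{A_\Omega}(I_\Omega)=1$.

*Proof.* By Lemma 5 we only need that $I=I_\Omega$ is not projective over $A=A_\Omega$. Suppose it is. Take a free module $P$ with basis $X$, a surjection $d:P\to I$ and a section $s$ of $d$. For $S\subseteq\Omega$ let $J_S=AI_S$ be the ideal generated by the $e_\sigma$, $\sigma\in S$.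

*Closing up.* Let $S_0\subseteq\Omega$ be countably infinite. Given a countable $S_r$, let $Y_r\subseteq X$ be the countable set of basis elements that occur in the elements $s(e_\sigma)$, $\sigma\in S_r$. Each $d(y)$, $y\in Y_r$, lies in $I_F$ for a finite $F\subseteq\Omega$. Add all these $F$ to $S_r$ to get $S_{r+1}$. For $S=\bigcup S_r$ and $Y=\bigcup Y_r$ we have $s(J_S)\subseteq AY$ and $d(AY)\subseteq J_S$. So the composite $I/J_S\to P/AY\to I/J_S$ induced by $s$ and $d$ is the identity. As $P/AY$ is free on $X\setminus Y$, $I/J_S$ is projective.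

*Looking from outside $S$.* $S$ is countable, so there is $\omega\in\Omega\setminus S$. Since $e_\omega\in I$, the direct summand $e_\omega(I/J_S)$ of $I/J_S$ equals $Ae_\omega/e_\omega J_S$. It is projective, so $e_\omega J_S$ is a direct summand of $Ae_\omega$, hence it is generated by one element $z$. Now $z\in J_F$ for some finite $F\subseteq S$. Pick $\sigma\in S\setminus F$. Then $e_\sigma e_\omega\in e_\omega J_S=Az\subseteq J_F$. But the algebra map $A\to K$ with $e_\tau\mapsto0$ for $\tau\in F$ and $e_\tau\mapsto1$ for $\tau\notin F$ kills $J_F$ and sends $e_\sigma e_\omega$ to $1$, a contradiction. $\square$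

Does this disprove the conjecture? Let $|G|=\aleph_1$. Since $\Lambda$ is free over $A$, we get $cd^{par}(G)=\operatorname{pd}_\Lambda(I_G)\ge\operatorname{pd}_A(I_G)=1$. For $G=F_{\aleph_1}$, with $cd(G)=1$ (proved in Section 9), this says nothing new, and $\operatorname{pd}_A(I_G)=1$ exactly, so restriction to $A$ cannot give more. Restriction to $KG$ does even worse. If $G$ is torsion-free, the stabilizer in $G$ of a nonempty finite $F\subseteq G$ is finite, since it acts freely on $F$ by left multiplication, and hence trivial. So $G$ permutes the basis $\{e_F:F\neq\emptyset\}$ of $I_G$ freely, and $I_G$ is a free $KG$-module.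

We need a ring in which the contribution of the cardinal and that of a subgroup $H$ are visible at the same time and add up. The remedy is to divide by the $H$-action on the indices: over $H\backslash G$ instead of $G$, the group $H$ acts trivially on the idempotents, and the ring becomes the tensor product of $A_{H\backslash G}$ with $KH$.

## 6. Passing to $\Gamma_\Omega=A_\Omega\otimes KH$

For a group $H$ and a set $\Omega$ put $\Gamma_\Omega=A_\Omega\otimes_KKH$. We regard $A_\Omega$, $I_\Omega$ and their $A_\Omega$-subquotients as $\Gamma_\Omega$-modules with trivial $H$-action.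

*Example.* If $\Omega$ is a point, then $A_\Omega=K\times K$, $\Gamma_\Omega=KH\times KH$, and $I_\Omega=Ke_\omega$ is the trivial module of one factor. So $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)=cd(H)$.

**Lemma 8.** If $H\le G$ and $\Omega=H\backslash G$, then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\le\operatorname{pd}_\Lambda(I_G)$.

**Step 1: restrict to $A\rtimes H$.** $\Lambda$ is free as a left $A\rtimes H$-module, on representatives of the cosets $Hg$. By (P4), $\operatorname{pd}_{A\rtimes H}(I_G)\le\operatorname{pd}_\Lambda(I_G)$.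

**Step 2: change rings to $\Gamma_\Omega$.** Let $\pi:A\to A_\Omega$ be the algebra map $e_g\mapsto e_{Hg}$. For $h\in H$, $\pi(h(e_g))=e_{Hhg}=e_{Hg}$, so $\pi(h(a))=\pi(a)$. Hence $ah\mapsto\pi(a)\otimes h$ is a ring map $A\rtimes H\to\Gamma_\Omega$: the product $(ah)(a'h')=a\,h(a')\,hh'$ goes to $\pi(a)\pi(a')\otimes hh'$. Since $A\rtimes H$ is free as a left $A$-module on $H$, the map $b\otimes ah\mapsto b\pi(a)\otimes h$ is an isomorphism $A_\Omega\otimes_A(A\rtimes H)\cong\Gamma_\Omega$ of $(A_\Omega,A\rtimes H)$-bimodules. Therefore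
$$\Gamma_\Omega\otimes_{A\rtimes H}M\cong A_\Omega\otimes_AM,\qquad h(b\otimes x)=b\otimes hx,$$
the formula for the action of $h\in H$ holding because $(1\otimes h)(b\otimes1)=(b\otimes1)(1\otimes h)$ in $\Gamma_\Omega$. As $A_\Omega$ is flat over $A$ (all $A$-modules are), the functor is exact in $M$, and (P5) gives $\operatorname{pd}_{\Gamma_\Omega}(A_\Omega\otimes_AI_G)\le\operatorname{pd}_{A\rtimes H}(I_G)$.

**Step 3: identify $A_\Omega\otimes_AI_G$.** By flatness $A_\Omega\otimes_AI_G\to A_\Omega\otimes_AA=A_\Omega$ is injective. Its image is the ideal generated by $\pi(I_G)$, which is $I_\Omega$. The $H$-action becomes trivial, since $b\otimes hx\mapsto b\,\pi(h(x))=b\,\pi(x)$. $\square$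

**Lemma 9.** If $S\subseteq\Omega$, then $\operatorname{pd}_{\Gamma_S}(I_S)\le\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)$. If $\Omega\ne\emptyset$, then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge cd(H)$.

*Proof.* $\Gamma_\Omega=A_{\Omega\setminus S}\otimes_K\Gamma_S$ is free over $\Gamma_S$, so $\operatorname{pd}_{\Gamma_S}(I_\Omega)\le\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)$. The algebra map $A_\Omega\to A_S$ with $e_\omega\mapsto0$ for $\omega\notin S$ is the identity on $A_S$. So it is $\Gamma_S$-linear and restricts to a retraction of $I_\Omega$ onto $I_S$. Thus $I_S$ is a $\Gamma_S$-direct summand of $I_\Omega$. For the second claim, $\Gamma_\Omega$ is free over $KH$, and over $KH$ the module $I_\Omega\ne0$ is a direct sum of copies of the trivial module. Use (P4) and (P3). $\square$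

**Remark.** Lemma 8 with $H=G$, together with Lemma 9 and Proposition 3, gives $cd^{par}(G)\ge cd(G)$. So the known inequality quoted in Section 2 also comes out of this set-up.

## 7. Closing a free resolution under countably many operations

From here on $H$ is countable. We repeat the argument of Proposition 7 with a whole resolution in place of a section. A set of indices of size $\aleph_n$ is cut by a closed subset $S$ of size $\aleph_{n-1}$, and looking from outside $S$ we see the module $K_0=A_S/I_S$.

**Lemma 10.** Let $|\Omega|=\aleph_n$ with $n\ge1$. There is $S\subset\Omega$ with $|S|=\aleph_{n-1}$ such that $\operatorname{pd}_{\Gamma_S}(K_0)\le\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)$, where $K_0=A_S/I_S$ with trivial $H$-action.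

**Step 1: a finite free resolution.** Write $\Gamma=\Gamma_\Omega$ and $I=I_\Omega$. We may assume $p=\operatorname{pd}_\Gamma(I)<\infty$. Put $k=\max(p,1)$. We want
$$0\to P_k\xrightarrow{d_k}\cdots\xrightarrow{d_1}P_0\xrightarrow{d_0}I\to0\tag{6}$$
exact with every $P_i$ free on a basis $X_i$. Take $P_0,\dots,P_{k-1}$ free; then the $k$-th kernel $P_k$ is projective. Choose a free $L$ with $P_k\oplus L$ free, and add $L\xrightarrow{\mathrm{id}}L$ in degrees $k$ and $k-1$. This is possible because $k\ge1$. If $p=0$, fix also a $\Gamma$-linear section $s:I\to P_0$ of $d_0$.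

**Step 2: one round of absorbing.** Consider tuples $(S,Y_0,\dots,Y_k)$ with $S\subseteq\Omega$ and $Y_i\subseteq X_i$, all of cardinality at most $\aleph_{n-1}$. Let $\Gamma_SY_i\subseteq P_i$ be the $\Gamma_S$-span of $Y_i$. Because $H$ is countable, the basis $\{e_Fh\}$ of $\Gamma_S$ has at most $\aleph_{n-1}$ elements, so $\dim_K\Gamma_SY_i\le\aleph_{n-1}$ too. We claim that each such tuple is contained in another one, $(S',Y_0',\dots,Y_k')$, with

* (i) $d_i(\Gamma_SY_i)\subseteq\Gamma_{S'}Y'_{i-1}$ for $i\ge1$, and $d_0(\Gamma_SY_0)\subseteq I_{S'}$;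
* (ii) $\ker d_i\cap\Gamma_SY_i\subseteq d_{i+1}(\Gamma_{S'}Y'_{i+1})$ for $0\le i<k$, and $I_S\subseteq d_0(\Gamma_{S'}Y_0')$;
* (iii) if $p=0$: $s(e_\sigma)\in\Gamma_{S'}Y_0'$ for all $\sigma\in S$.

Each element of $P_i$ lies in $\Gamma_FZ$ for finite $F\subseteq\Omega$ and $Z\subseteq X_i$, and each element of $I$ lies in $I_F=I\cap A_F$ for a finite $F$. So any set of at most $\aleph_{n-1}$ elements of the $P_i$ and of $I$ can be absorbed by adding at most $\aleph_{n-1}$ elements to $S$ and the $Y_i$. For (i) absorb the elements $d_i(y)$, $y\in Y_i$, $0\le i\le k$; linearity over $\Gamma_S\subseteq\Gamma_{S'}$ does the rest. For (iii) absorb the $s(e_\sigma)$. For (ii) choose a $K$-basis of each $\ker d_i\cap\Gamma_SY_i$ with $i<k$ and of $I_S$; these have at most $\aleph_{n-1}$ members. Absorb one preimage of each member under $d_{i+1}$, respectively $d_0$; preimages exist because (6) is exact.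

**Step 3: a closed tuple.** Start with a tuple having $|S|=\aleph_{n-1}$, iterate Step 2 countably often and take unions. Call the result $(S,Y_0,\dots,Y_k)$ again. Then $|S|=\aleph_{n-1}$ and $|Y_i|\le\aleph_{n-1}$. Every element of $\Gamma_SY_i$ or of $I_S$ already occurs at a finite stage, so (i)–(iii) hold with $S'=S$ and $Y_i'=Y_i$. By (i) the maps restrict. By (ii) and the injectivity of $d_k$,
$$0\to\Gamma_SY_k\to\cdots\to\Gamma_SY_0\to I_S\to0\tag{7}$$
is exact. Each $\Gamma_SY_i$ is $\Gamma_S$-free on $Y_i$, because $Y_i$ is part of a $\Gamma$-basis.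

**Step 4: the quotient resolution.** The functor $\Gamma\otimes_{\Gamma_S}-=A_\Omega\otimes_{A_S}-$ is exact because $A_\Omega$ is free over $A_S$. It carries $\Gamma_SY_i$ to $\Gamma Y_i$ and $I_S$ to $A_\Omega\otimes_{A_S}I_S\cong A_\Omega I_S=:J_S$. Applied to (7) it gives an exact subcomplex $0\to\Gamma Y_k\to\cdots\to\Gamma Y_0\to J_S\to0$ of (6). By the long exact homology sequence, the quotient complex
$$0\to P_k/\Gamma Y_k\to\cdots\to P_0/\Gamma Y_0\to I/J_S\to0$$
is exact. Its terms $P_i/\Gamma Y_i$ are free on $X_i\setminus Y_i$, so $\operatorname{pd}_\Gamma(I/J_S)\le k$. If $p\ge1$ then $k=p$. If $p=0$, then (iii) gives $s(J_S)\subseteq\Gamma Y_0$, because the $e_\sigma$, $\sigma\in S$, generate $J_S$. So $s$ induces a section of $P_0/\Gamma Y_0\to I/J_S$, and $I/J_S$ is projective. In all cases $\operatorname{pd}_\Gamma(I/J_S)\le p$.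

**Step 5: looking from outside $S$.** Choose $\omega\in\Omega\setminus S$, which exists since $|S|<|\Omega|$. The element $e_\omega$ is a central idempotent of $\Gamma$ lying in $I$. So $e_\omega(I/J_S)=A_\Omega e_\omega/e_\omega J_S$ is a direct summand of $I/J_S$ and has $\operatorname{pd}_\Gamma\le p$. As $\Gamma$ is free over $\Gamma_S$, it also has $\operatorname{pd}_{\Gamma_S}\le p$. From $A_\Omega e_\omega=A_S\otimes_KA_{\Omega\setminus S}e_\omega$ and $e_\omega J_S=I_S\otimes_KA_{\Omega\setminus S}e_\omega$ we see that over $\Gamma_S$ it is isomorphic to $K_0\otimes_KA_{\Omega\setminus S}e_\omega$, a nonzero direct sum of copies of $K_0$. Hence $\operatorname{pd}_{\Gamma_S}(K_0)\le p$. $\square$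

## 8. Induction on the cardinal: $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge n+m$

Lemma 10 turns a bound for $I_\Omega$ at $\aleph_n$ into one for $K_0$ at $\aleph_{n-1}$. The sequence $0\to I_S\to A_S\to K_0\to0$ then takes us back to $I_S$, with a gain of one, provided that $A_S$ is cheap.

**Proposition 11.** Let $H$ be countable of type FP with $cd(H)=m$, let $n\ge0$ and $|\Omega|\ge\aleph_n$. Then $\operatorname{pd}_{\Gamma_\Omega}(I_\Omega)\ge n+m$.

We induct on $n$. For $n=0$ this is Lemma 9. Let $n\ge1$. By Lemma 9 we may assume $|\Omega|=\aleph_n$. Take $S$, with $|S|=\aleph_{n-1}$, from Lemma 10. It suffices to show $\operatorname{pd}_{\Gamma_S}(K_0)\ge n+m$.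

**Step 1: compute $\operatorname{Ext}_{\Gamma_S}(A_Sf,-)$ for an idempotent $f\in A_S$.** Since $f$ is central in $\Gamma_S$, $\Gamma_Sf=A_Sf\otimes_KKH$ is a projective left $\Gamma_S$-module and a free right $KH$-module, and $\Gamma_Sf\otimes_{KH}K=A_Sf$. So if $Q_\bullet\to K$ is a projective $KH$-resolution, then $\Gamma_Sf\otimes_{KH}Q_\bullet$ is a projective $\Gamma_S$-resolution of $A_Sf$: it is exact by freeness on the right, and its terms are summands of sums of copies of $\Gamma_Sf$. From $\operatorname{Hom}_{\Gamma_S}(\Gamma_Sf\otimes_{KH}Q_\bullet,V)=\operatorname{Hom}_{KH}(Q_\bullet,fV)$ we get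
$$\operatorname{Ext}^i_{\Gamma_S}(A_Sf,V)\cong H^i(H,fV).\tag{8}$$
With $f=1$: $\operatorname{Ext}^i_{\Gamma_S}(A_S,V)=H^i(H,V)=0$ for $i>m$.

**Step 2: naturality of (8).** Let $f'=f'f$ be another idempotent. The inclusion $A_Sf'\to A_Sf$ lifts to the inclusion $\Gamma_Sf'\otimes_{KH}Q_\bullet\to\Gamma_Sf\otimes_{KH}Q_\bullet$. A map $\psi:Q_i\to fV$ corresponds to $xf\otimes q\mapsto x\psi(q)$, and the restriction of this sends $f'\otimes q=f'f\otimes q$ to $f'\psi(q)$. So under (8) the map $\operatorname{Ext}^i(A_Sf,V)\to\operatorname{Ext}^i(A_Sf',V)$ is induced by $fV\to f'V$, $v\mapsto f'v$.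

**Step 3: the case $n\ge2$, by dimension shift.** Put $j=n-1+m\ge m+1\ge1$. By induction $\operatorname{pd}_{\Gamma_S}(I_S)\ge j$, so by (P1) $\operatorname{Ext}^j_{\Gamma_S}(I_S,V)\ne0$ for some $V$. By Step 1, $\operatorname{Ext}^j_{\Gamma_S}(A_S,V)=0$. The long exact sequence embeds $\operatorname{Ext}^j_{\Gamma_S}(I_S,V)$ into $\operatorname{Ext}^{j+1}_{\Gamma_S}(K_0,V)$. So $\operatorname{pd}_{\Gamma_S}(K_0)\ge j+1=n+m$.

**Step 4: the case $n=1$, where $A_S$ is not cheap enough.** Here $j=m$ and $\operatorname{Ext}^m(A_S,V)$ need not vanish, so we must show that it does not hit everything. The set $S=\{s_1,s_2,\dots\}$ is countably infinite, and $I_S=\bigoplus_{j\ge1}A_Sf_j$ with the orthogonal idempotents $f_j=e_{s_j}\prod_{i<j}(1-e_{s_i})$. Let $\chi_j:A_S\to K$ be the algebra map with $\chi_j(e_{s_i})=\delta_{ij}$. Then $\chi_j(f_i)=0$ for $i\ne j$ because of the factor $e_{s_i}$, and $\chi_j(f_j)=1$. Choose a $KH$-module $W$ with $H^m(H,W)\ne0$. Let $W_j$ be $W$ with $A_S$ acting through $\chi_j$, and let $V=\bigoplus_jW_j$. Then $f_jV=W_j$,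 and $f_j$ acts on $V$ as the projection onto $W_j$. Consider the exact sequence
$$\operatorname{Ext}^m_{\Gamma_S}(A_S,V)\xrightarrow{\ \rho\ }\operatorname{Ext}^m_{\Gamma_S}(I_S,V)\to\operatorname{Ext}^{m+1}_{\Gamma_S}(K_0,V).$$
The middle term is $\prod_j\operatorname{Ext}^m_{\Gamma_S}(A_Sf_j,V)$. By Steps 1 and 2, $\rho$ is the map
$$H^m\Big(H,\bigoplus_jW_j\Big)\to\prod_jH^m(H,W_j)$$
induced by the projections. As $H$ is of type FP, we may compute $H^m(H,-)$ with finitely generated projective $Q_i$. For these $\operatorname{Hom}_{KH}(Q_i,-)$ commutes with direct sums, so $H^m(H,-)$ does too. Therefore $\operatorname{im}\rho\subseteq\bigoplus_jH^m(H,W)\subsetneq\prod_jH^m(H,W)$. Hence $\rho$ is not onto, $\operatorname{Ext}^{m+1}_{\Gamma_S}(K_0,V)\ne0$ and $\operatorname{pd}_{\Gamma_S}(K_0)\ge m+1$. $\square$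

*Example.* For $H=1$, $m=0$, $W=K$, the map $\rho$ is the inclusion $\bigoplus_jK\subset\prod_jK$.

*Where type FP enters.* It is used only for the commutation with direct sums, and some condition is needed for that. For $H=F_{\aleph_0}$ with free generators $x_1,x_2,\dots$, the homomorphism $H\to\bigoplus_jK$ that sends $x_i$ to the $i$-th basis vector has infinitely many nonzero coordinates. So it is a class in $H^1(H,\bigoplus_jK)$ that is not in $\bigoplus_jH^1(H,K)$.

## 9. Free groups, free products, and the values of $(cd,cd^{par})$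

**Proof of Theorem B, parts 1 and 2.** The lower bound $cd^{par}(G)\ge cd(G)$ is the known result quoted in Section 2 (see also the remark in Section 6). The upper bounds are Proposition 6.

**Proof of Theorem B, part 3.** If $n=0$, then $cd^{par}(G)\ge cd(G)\ge cd(H)=m$. If $n\ge1$, then $G$ is uncountable and $H$ is countable, so $|H\backslash G|=|G|\ge\aleph_n$. Proposition 3, Lemma 8 and Proposition 11 give
$$cd^{par}(G)=\operatorname{pd}_\Lambda(I_G)\ge\operatorname{pd}_{\Gamma_{H\backslash G}}(I_{H\backslash G})\ge n+m.$$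
For the parenthetical statements take $H=1$ (with $m=0$) and, if $G$ is not torsion, $H\cong\mathbb Z$ (with $m=1$). Both are of type FP. If $|G|\ge\aleph_\omega$, the first statement holds for all $n$. $\square$

With $H=1$ alone we would already get $cd^{par}(F_{\aleph_2})\ge2$. The subgroup $\mathbb Z$ is what makes $\aleph_1$ enough and the values exact. To finish we need $cd$ of free groups and of certain free products.

**Derivations.** Let $\mathfrak a_G\subset KG$ be the augmentation ideal, with $K$-basis $g-1$, $g\ne1$. For a $KG$-module $N$, a derivation is a map $D:G\to N$ with $D(gh)=D(g)+gD(h)$.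

*Example.* If $N=K$ is trivial, derivations are the homomorphisms $G\to K$.

Setting $D(g)=\theta(g-1)$ gives a natural isomorphism $\operatorname{Hom}_{KG}(\mathfrak a_G,N)\cong\operatorname{Der}(G,N)$. Indeed $gh-1=(g-1)+g(h-1)$ shows that $D$ is a derivation. Conversely, given $D$, let $\theta$ be the $K$-linear map with $\theta(g-1)=D(g)$ (note $D(1)=0$); from $x(g-1)=(xg-1)-(x-1)$ we get $\theta(x(g-1))=D(xg)-D(x)=xD(g)$. Also, $D\mapsto(g\mapsto(D(g),g))$ identifies derivations with homomorphisms $G\to N\rtimes G$ lifting $\mathrm{id}_G$.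

**Lemma 12.**

1. If $G$ is free on $X$, then $\mathfrak a_G$ is a free $KG$-module on $X$.
2. If $G=G_1*G_2$, then $\mathfrak a_G\cong\bigoplus_{i=1,2}KG\otimes_{KG_i}\mathfrak a_{G_i}$.

*Proof.* (1) A homomorphism $G\to N\rtimes G$ lifting $\mathrm{id}_G$ is given by an arbitrary choice of the $N$-components of the images of $x\in X$. So $\operatorname{Der}(G,N)\cong N^X$ naturally in $N$, and Yoneda's lemma applies. (2) Such a homomorphism is the same as a pair of homomorphisms $G_i\to N\rtimes G$ lifting the inclusions $G_i\to G$, that is, a pair of derivations $G_i\to N$. So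
$$\operatorname{Hom}_{KG}(\mathfrak a_G,N)\cong\prod_i\operatorname{Hom}_{KG_i}(\mathfrak a_{G_i},N)\cong\operatorname{Hom}_{KG}\Big(\bigoplus_iKG\otimes_{KG_i}\mathfrak a_{G_i},N\Big)$$
naturally in $N$. Again use Yoneda's lemma. $\square$

**Proof of Theorem A.** By Lemma 12(1), $0\to\mathfrak a_{F_\kappa}\to KF_\kappa\to K\to0$ is a free resolution, so $cd(F_\kappa)\le1$. For $\kappa\ge1$ we have $H^1(F_\kappa,K)=\operatorname{Hom}(F_\kappa,K)\ne0$, so $cd(F_\kappa)=1$. Let $\kappa=\aleph_n$. Then $|F_\kappa|=\aleph_n$, and $cd^{par}(F_\kappa)\le n+1$ by B.2. Since $F_\kappa$ contains $\mathbb Z$, B.3 gives $cd^{par}(F_\kappa)\ge n+1$. If $\kappa\ge\aleph_\omega$, B.3 gives $cd^{par}(F_\kappa)\ge n$ for all $n$, so $cd^{par}(F_\kappa)=\infty$. For uncountable $\kappa$ these values differ from $cd(F_\kappa)=1$. The conjecture is disproved. $\square$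

**Proof of Theorem B, part 4.**

**Step 1: no other pairs occur.** Always $cd(G)\le cd^{par}(G)$. Suppose $cd(G)=0$. Then $K$ is a direct summand of a free $KG$-module, so some free $KG$-module has a nonzero $G$-invariant element. A nonzero coordinate of it is a nonzero $G$-invariant element of $KG$, and its coefficients are constant on $G$. As its support is finite, $G$ is finite, and then $cd^{par}(G)=cd(G)=0$ by B.1.

**Step 2: the group $\mathbb Z^a$, $1\le a<\infty$.** In the Laurent polynomial ring $K\mathbb Z^a=K[x_1^{\pm1},\dots,x_a^{\pm1}]$ the elements $x_1-1,\dots,x_a-1$ form a regular sequence with quotient $K$. So their Koszul complex is a finite free resolution of $K$ of length $a$, by finitely generated modules. After $\operatorname{Hom}(-,K)$ its differentials vanish, so $H^a(\mathbb Z^a,K)=K$. Thus $\mathbb Z^a$ is of type FP with $cd(\mathbb Z^a)=a$. By (P2) applied to $0\to\mathfrak a_{\mathbb Z^a}\to K\mathbb Z^a\to K\to0$, $\operatorname{pd}(\mathfrak a_{\mathbb Z^a})\le a-1$.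

**Step 3: the pairs $(0,0)$ and $(\infty,\infty)$.** The trivial group gives $(0,0)$. A free abelian group of infinite rank contains $\mathbb Z^a$ for all $a$, so it has $cd=\infty$, and $cd^{par}\ge cd$ gives $(\infty,\infty)$.

**Step 4: the pairs $(a,b)$ with $1\le a<\infty$ and $a\le b\le\infty$.** Let $G=\mathbb Z^a*F_\kappa$ with $\kappa$ infinite, so $|G|=\kappa$. Induction from subgroups is exact and preserves projectives. So Lemma 12(2), with $\operatorname{pd}(\mathfrak a_{\mathbb Z^a})\le a-1$ and $\mathfrak a_{F_\kappa}$ free, gives $\operatorname{pd}_{KG}(\mathfrak a_G)\le a-1$. Hence $cd(G)\le a$, and $\mathbb Z^a\le G$ gives $cd(G)=a$. If $\kappa=\aleph_n$, then B.2 gives $cd^{par}(G)\le a+n$, and B.3 with $H=\mathbb Z^a$ gives $cd^{par}(G)\ge a+n$. So $cd^{par}(G)=a+n$, and the upper bound of B.2 is attained. If $\kappa=\aleph_\omega$, then B.3 gives $cd^{par}(G)=\infty$. So all pairs $(a,b)$ with $1\le a\le b\le\infty$ and $a<\infty$ occur. $\square$
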